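# Arithmetic degrees of $g$ and $gh$ for $h$ in $\mathrm{Aut}^0(X)$

## 1. Pointwise equality of $\alpha_g$ and $\alpha_{gh}$, tested by hand

Multiply an automorphism $g$ of a projective variety by an automorphism $h$ that lies in a connected group of automorphisms. Such an $h$ cannot be seen by numerical invariants, so the first guess is that it does not change how fast heights grow along orbits: the growth rate at each point $P$ should be the same for $gh$ as for $g$. Let us make this precise and then test it.

All varieties, groups and points are over $\overline{\mathbb Q}$, and "point" means $\overline{\mathbb Q}$-point. Let $X$ be a normal projective variety. $N^1(X)$ is the space of Cartier divisors modulo numerical equivalence, tensored with $\mathbb R$. $\mathrm{Aut}(X)$ is the automorphism group scheme and $\mathrm{Aut}^0(X)$ is the connected component of the identity.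

The height of $x=[x_0:\dots:x_N]\in\mathbb P^N$, with coordinates in a number field $F$, is $\sum_w n_w\log\max_i|x_i|_w$. The sum is over the places of $F$, and $n_w=[F_w:\mathbb Q_w]/[F:\mathbb Q]$. It is $\ge 0$ and does not depend on $F$. If $H$ is ample and $mH$ is very ample, a Weil height $h_H$ satisfies $m\,h_H=(\text{height in the embedding by }mH)+O(1)$. Put $h_H^+=\max(h_H,1)$.

**Definition.** The *arithmetic degree* of a surjective endomorphism $f$ at $P$ is
$$\alpha_f(P)=\lim_{n\to\infty}h_H^+(f^n(P))^{1/n}.$$

We use the theorem of Kawaguchi and Silverman: for surjective endomorphisms of normal projective varieties the limit exists, it does not depend on $H$ or $h_H$, and it is either $1$ or $|\mu|$ for an eigenvalue $\mu$ of $f^*$ on $N^1(X)$. The set consisting of $1$ and all these $|\mu|$ is the set of *potential* arithmetic degrees.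

Let $g\in\mathrm{Aut}(X)$ and $h\in\mathrm{Aut}^0(X)$. The group $\mathrm{Aut}^0(X)$ acts trivially on $N^1(X)$ by pullback, so $g$ and $gh$ have the same potential arithmetic degrees. The question, posed by Brett Nasserden in "Some applications of the minimal model program in arithmetic dynamics", arXiv:2212.01932 (2022), is about the values that really occur: do the sets $\{\alpha_g(P)\}$ and $\{\alpha_{gh}(Q)\}$ always coincide? Our first guess says more, namely $\alpha_{gh}(P)=\alpha_g(P)$ for every $P$.

*One-dimensional $N^1(X)$.* An automorphism acts on the lattice of divisor classes, here $\cong\mathbb Z$, by $\pm1$. It sends ample to ample, so it acts by $1$. All arithmetic degrees are $1$, and the guess holds. This covers $\mathbb P^N$ and all curves.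

*A translation.* Let $E$ be an elliptic curve, $g=\mathrm{id}$ and $h=t_a$ the translation by a non-torsion point $a$. With the Néron–Tate height, $\hat h((gh)^n(0))=\hat h(na)=n^2\hat h(a)$, while $g^n(0)=0$. The arithmetic degrees agree (both are $1$), but the heights differ by a factor that grows like $n^2$. So we must expect polynomial factors in $n$.

*A product.* Let $X=S\times\mathbb P^1$ with $S$ normal projective, $g=\sigma\times\mathrm{id}$ for some $\sigma\in\mathrm{Aut}(S)$, and $h=\mathrm{id}\times\eta$ with $\eta([x:y])=[2x:y]$. Then $h\in \mathrm{Aut}^0(X)$, because $\mathrm{PGL}_2$ is connected. We have $(gh)^n(P,z)=(\sigma^nP,\eta^nz)$, and the height of $\eta^nz=[2^nx:y]$ is at most the height of $z$ plus $n\log 2$. A height on the product is the sum of heights on the factors, so again only a polynomial factor is gained, and $\alpha_{gh}(P,z)=\alpha_\sigma(P)=\alpha_g(P,z)$.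

*An abelian surface.* Let $X=E\times E$,
$$g=\varphi=\begin{pmatrix}2&1\\1&1\end{pmatrix},\qquad h=t_a,\quad a=(p,0),\ p\in E\ \text{non-torsion}.$$
With Fibonacci numbers $F_1=F_2=1$ we have $\varphi^n=\begin{pmatrix}F_{2n+1}&F_{2n}\\F_{2n}&F_{2n-1}\end{pmatrix}$. Here $gh(x)=\varphi(x)+\varphi(a)$, so
$$(gh)^n(0)=\sum_{i=1}^n\varphi^i(a)=\Big(\sum_{i=1}^nF_{2i+1}\,p,\ \sum_{i=1}^nF_{2i}\,p\Big)=\big((F_{2n+2}-1)p,\ (F_{2n+1}-1)p\big).$$
For the height $\hat h(x,y)=\hat h_E(x)+\hat h_E(y)$ this gives $\big((F_{2n+2}-1)^2+(F_{2n+1}-1)^2\big)\hat h_E(p)$. Hence $\alpha_{gh}(0)=\big(\tfrac{1+\sqrt5}2\big)^4$, whereas $g^n(0)=0$ and $\alpha_g(0)=1$.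

So the pointwise guess is false. But look for a fixed point of $gh$: with $w=(p,p)$ we have $\varphi(w)=(3p,2p)$ and $\varphi(a)=(2p,p)$, so $gh(-w)=(-3p+2p,\,-2p+p)=-w$. If $k=t_{-w}$, then
$$k^{-1}(gh)k\,(x)=\varphi(x)-\varphi(w)+\varphi(a)+w=\varphi(x)=g(x).$$
The map $gh$ is just $g$ with its origin moved. So $(gh)^nkP=k\,g^nP$, and therefore $\alpha_{gh}(kP)=\alpha_g(P)$ for all $P$. The *sets* of arithmetic degrees agree.

Is $gh$ then always conjugate to $g$ by an element of $\mathrm{Aut}^0(X)$? No: for $g=\mathrm{id}$ and $h=t_a$ on $E$, a conjugate of $g$ is the identity. The two behaviors, polynomial perturbation and conjugation, have to be combined. That is what the theorem does.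

## 2. Chevalley's quotient, the subgroup $A_t$, and three theorems

Put $G=\mathrm{Aut}^0(X)$. It is a connected algebraic group, smooth because the characteristic is $0$, and quasi-projective. By Chevalley's theorem there is a largest connected affine normal subgroup $L\subset G$, and $A=G/L$ is an abelian variety. For $y\in G$ write $\bar y\in A$ for its image. For example, if $X=E\times\mathbb P^1$, then the group $E\times \mathrm{PGL}_2$ acts on $X$; in this group the affine part is $\mathrm{PGL}_2$ and the abelian quotient is $E$.

Fix $g\in\mathrm{Aut}(X)$. Conjugation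
$$c(y)=gyg^{-1}$$
is an algebraic group automorphism of $G$. By uniqueness of $L$ it preserves $L$, so it induces a group automorphism $\varphi$ of $A$.

**Definition.** $A_t=\{a\in A:\ (\varphi^m-1)^ra=0\text{ for some }m,r\ge1\}$.

This is a subgroup: if $(\varphi^m-1)^r a=0$ and $(\varphi^{m'}-1)^{r'}a'=0$, then $(\varphi^{mm'}-1)^{\max(r,r')}$ kills both, since $\varphi^{mm'}-1$ is a multiple of $\varphi^m-1$ and of $\varphi^{m'}-1$ in $\mathbb Z[\varphi]$. As $\varphi$ and $\varphi^{-1}$ commute with all $\varphi^m-1$, we have $\varphi(A_t)=A_t$.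

*Examples on $A=E\times E$.*

- If $\varphi=\begin{pmatrix}1&1\\0&1\end{pmatrix}$, then $(\varphi-1)^2=0$, so $A_t=A$.
- If $\varphi=\begin{pmatrix}2&1\\1&1\end{pmatrix}$, then $A_t$ is the torsion subgroup. Indeed the eigenvalues of $\varphi$ are $\frac{3\pm\sqrt5}2$, so $\varphi^m-1$ has nonzero determinant $D$. Multiplying by the adjugate matrix shows that $\ker(\varphi^m-1)\subset A[D]$ is finite. So every $(\varphi^m-1)^r$ is an isogeny with finite kernel, and $A_t\subset A_{\rm tors}$. Conversely $\varphi$ permutes each finite group $A[e]$, so some $\varphi^m$ is the identity on it.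

**Theorem A.** Let $X$ be a normal projective variety, $g\in\mathrm{Aut}(X)$, $h\in\mathrm{Aut}^0(X)$.

1. There is $k\in\mathrm{Aut}^0(X)$ with $\alpha_{gh}(kP)=\alpha_g(P)$ for all $P\in X(\overline{\mathbb Q})$. In particular $\{\alpha_g(P)\}=\{\alpha_{gh}(Q)\}$. Moreover there are $C,D>0$, independent of $P$ and $n\ge1$, with
$$C^{-1}n^{-D}\,h_H^+(g^nP)\le h_H^+((gh)^nkP)\le Cn^D\,h_H^+(g^nP).\tag{1}$$
2. If $\bar h\in A_t$, one can take $k=1$, so $\alpha_{gh}=\alpha_g$ as functions. In particular this holds whenever $\mathrm{Aut}^0(X)$ is affine.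

So the answer to the question is yes. Two complements will also be proved.

**Theorem B.** If $g,g'\in\mathrm{Aut}(X)$ satisfy $(g^m)^*=(g'^m)^*$ on $N^1(X)$ for some $m\ge1$, then there is $k\in\mathrm{Aut}^0(X)$ with $\alpha_{g'}(kP)=\alpha_g(P)$ for all $P$. So the set of arithmetic degrees depends only on the action of $g$ on $N^1(X)$.

**Theorem C.** If $X=A$ is an abelian variety and $h=t_a$ is a translation, then $\alpha_{gh}=\alpha_g$ as functions if and only if $a\in A_t$. In particular $k=1$ is not always possible in Theorem A(1).

## 3. The product $h_n$ and where a direct estimate stops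

The direct approach is to compare $(gh)^n$ with $g^n$. Since $gh=c(h)g$, we get for $n\ge1$
$$(gh)^n=h_n\,g^n,\qquad h_n=c(h)\,c^2(h)\cdots c^n(h)\in G.\tag{2}$$
Indeed $(gh)(h_ng^n)=c(h)\,g\,h_n\,g^n=c(h)c(h_n)g^{n+1}$, and $c(h)c(h_n)=h_{n+1}$. If the heights of the group elements $c^j(h)$ grow polynomially in $j$, we may hope that $h_n$ has polynomially bounded height and changes the height of $g^nP$ only by a polynomial factor. Everything depends on the orbit $h,c(h),c^2(h),\dots$ in $G$. Use the matrix $\begin{pmatrix}2&1\\1&1\end{pmatrix}$ as a group automorphism in three commutative groups: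

- In $\mathbb G_a^2$, $c^j(1,0)=(F_{2j+1},F_{2j})$ has height $\log F_{2j+1}=O(j+1)$. The entries grow exponentially, the heights only linearly.
- In $\mathbb G_m^2$, $c^j(2,1)=(2^{F_{2j+1}},2^{F_{2j}})$ has height $F_{2j+1}\log2$ in $\mathbb A^2\subset\mathbb P^2$. This is exponential in $j$.
- In $E^2$, $\hat h(c^j(p,0))=(F_{2j+1}^2+F_{2j}^2)\hat h_E(p)$. This too is exponential.

So the direct approach has two exact points of failure: the torus part of $L$, and the abelian quotient $A$. They are overcome differently. The torus trouble cannot occur: an automorphism of the projective variety $X$ that normalizes a torus $T\subset L$ acts on $T$ with finite order (Section 6). The abelian trouble does occur, as we saw on $E\times E$, but conjugating by a suitable $k\in G$ moves $\bar h$ into $A_t$, where growth is polynomial (Section 9).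

## 4. Heights under morphisms and long products

For a quasi-projective $V$, fix a locally closed embedding in some $\mathbb P^N$ and let $h_V^+=1+(\text{height})\ge1$. For $X$ use the embedding by a very ample multiple $mH$. Then $h_X^+=1+m\,h_H+O(1)$. Since $h_X^+\ge1$ and $h_H^+\ge1$, the functions $h_X^+$ and $h_H^+$ agree up to bounded multiplicative factors, and $\alpha$ may be computed with $h_X^+$.

**Lemma 1.** If $f:V\to W$ is a morphism of quasi-projective varieties, there is $C$ with $h_W^+(f(v))\le C\,h_V^+(v)$ for all $v\in V$.

*Proof.* Locally on $V$, the map $f$ lands in a standard affine chart of the projective space around $W$. Its coordinates there are regular functions, so locally they are quotients of homogeneous polynomials of equal degree in the ambient coordinates of $V$, with a common denominator without zeros. The denominator and the numerators form a tuple. By quasi-compactness $V$ is a finite union of open sets on each of which $f$ is given by a tuple $F$ of homogeneous polynomials of one degree $d$ without common zero there. On such a set, at each place $w$,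
$$\max_j|F_j(v)|_w\le C_w\max_i|v_i|_w^d,$$
where $C_w$ comes from the coefficients and, at archimedean places, the number of monomials, and $C_w=1$ for almost all $w$. Summing with weights, the height of $f(v)$ is at most $d$ times the height of $v$ plus $O(1)$. Take the largest constants over the finitely many sets. $\square$

Applied to the identity in both directions, Lemma 1 shows that a change of embedding changes $h_V^+$ only by bounded factors. Under the Segre embedding the height of $(v,w)$ is the sum of the heights of $v$ and $w$, so $h^+_{V\times W}(v,w)$ is comparable, up to bounded factors, to $h_V^+(v)+h_W^+(w)$.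

**Lemma 2.** There is $C\ge1$ such that

- $h_G^+(y^{-1})\le C\,h_G^+(y)$ and $h_X^+(yP)\le C\big(h_G^+(y)+h_X^+(P)\big)$ for $y\in G$, $P\in X$;
- $h_G^+(y_1\cdots y_n)\le C\,n^C\max_ih_G^+(y_i)$ for all $n\ge1$ and $y_i\in G$.

*Proof.* The first line is Lemma 1 for inversion and for the action $G\times X\to X$. For the second, a naive induction that multiplies one factor at a time would give an exponential constant, so we multiply in a balanced way. Lemma 1 for multiplication gives $B\ge1$ with $h_G^+(yz)\le B\max(h_G^+(y),h_G^+(z))$. A product of at least two and at most $2^s$ factors splits into two products of at most $2^{s-1}$ factors each. By induction on $s$, a product of at most $2^s$ factors has $h_G^+\le B^s\max_ih_G^+(y_i)$. Take $s=\lceil\log_2n\rceil\le1+\log_2n$; then $B^s\le B\,n^{\log_2B}$. $\square$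

## 5. Tame elements

**Definition.** Let $c$ be an algebraic group automorphism of $G$. An element $y\in G$ is *$c$-tame* if there are $C,D$, depending on $y$, with $h_G^+(c^j(y))\le C(1+j)^D$ for all $j\ge0$.

The same definition makes sense for any algebraic group. In the examples of Section 3, $(1,0)\in\mathbb G_a^2$ is tame, while $(2,1)\in\mathbb G_m^2$ and $(p,0)\in E^2$ are not. An element with finite $c$-orbit is tame.

**Lemma 3.** Let $c$ be an algebraic group automorphism of $G$.

1. The $c$-tame elements form a subgroup.
2. If $y^{-1}c(y)$ is $c$-tame, then $y$ is $c$-tame.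
3. For $m\ge1$, $y$ is $c$-tame if and only if $y$ is $c^m$-tame.
4. Let $u\in G$ and $c'=\mathrm{Int}(u)\circ c$, where $\mathrm{Int}(u)(y)=uyu^{-1}$. If $u$ and $y$ are $c'$-tame, then $y$ is $c$-tame.

*Proof.* (1) Use $c^j(yz)=c^j(y)c^j(z)$, $c^j(y^{-1})=c^j(y)^{-1}$ and Lemma 2.

(2) Let $z=y^{-1}c(y)$, so $c(y)=yz$. By induction
$$c^j(y)=y\,z\,c(z)\cdots c^{j-1}(z),$$
because applying $c$ turns the first factor $y$ into $yz$ and shifts the others. This is a product of $j+1$ factors whose heights are polynomially bounded in $j$. By Lemma 2 so is the height of the product.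

(3) If $y$ is $c$-tame, then $h_G^+(c^{mj}(y))\le C(1+mj)^D\le Cm^D(1+j)^D$. Conversely, write an exponent as $mj+i$ with $0\le i<m$. Then $c^{mj+i}(y)=c^i(c^{mj}(y))$, and Lemma 1 applies to the finitely many morphisms $c^i$.

(4) Here $c=\mathrm{Int}(u^{-1})\circ c'$. We claim $c^j=\mathrm{Int}(w_j)\circ c'^j$ with
$$w_j=u^{-1}c'(u^{-1})\cdots c'^{\,j-1}(u^{-1}).$$
Indeed $c\circ\mathrm{Int}(w_j)\circ c'^j=\mathrm{Int}(u^{-1}c'(w_j))\circ c'^{\,j+1}$ and $u^{-1}c'(w_j)=w_{j+1}$. By (1), $u^{-1}$ is $c'$-tame, so by Lemma 2 the height of $w_j$ is polynomially bounded in $j$. Hence so is the height of $c^j(y)=w_j\,c'^j(y)\,w_j^{-1}$. $\square$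

## 6. Automorphisms of $X$ that normalize a torus act on it with finite order

This section removes the torus obstruction. For a torus $T$ let $M$ be its character lattice, $N$ its cocharacter lattice (homomorphisms $\lambda:\mathbb G_m\to T$), and $\langle\chi,\lambda\rangle$ the integer with $\chi(\lambda(s))=s^{\langle\chi,\lambda\rangle}$. An automorphism of $T$ is determined by its action on $N$. The idea: the limits of $\lambda(s)x$ as $s\to0$ sort the cocharacters into finitely many classes, in a way that any automorphism of $X$ normalizing $T$ must respect.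

*Example.* Let $T=\mathbb G_m^2$ act on $\mathbb P^2$ by $[x_0:t_1x_1:t_2x_2]$. For $\lambda=(l_1,l_2)$ and $x$ with all coordinates nonzero, the limit of $[x_0:s^{l_1}x_1:s^{l_2}x_2]$ keeps exactly the coordinates where $\min(0,l_1,l_2)$ is attained. There are seven classes in $N=\mathbb Z^2$: the origin, three rays, three open cones. An element of $\mathrm{Aut}(\mathbb P^2)$ normalizing $T$ permutes these classes. A hyperbolic matrix such as $\begin{pmatrix}2&1\\1&1\end{pmatrix}$ cannot do that: it sends the ray through $(1,0)$ to the ray through $(2,1)$, which is none of the three rays through $(1,0)$, $(0,1)$, $(-1,-1)$.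

**Lemma 4.** Let $T\subset L$ be a torus and $\gamma\in\mathrm{Aut}(X)$ with $\gamma T\gamma^{-1}=T$. Then the automorphism $t\mapsto\gamma t\gamma^{-1}$ of $T$ has finite order.

*Proof.* Let $\gamma_*$ be the induced automorphism of $N$, so $(\gamma_*\lambda)(s)=\gamma\lambda(s)\gamma^{-1}$. We show that $\gamma_*$ has finite order.

**Step 1: make $T$ act linearly.** The purpose is to have coordinates in which limits can be computed. Since $X$ is normal and projective and $T$ is a connected linear group, some power of any line bundle on $X$ is $T$-linearizable (Mumford, *GIT*, Cor. 1.6; Sumihiro). That is, the $T$-action on $X$ lifts to that power, linearly on fibers. Start from a very ample bundle; then some very ample line bundle is $T$-linearized. Its complete linear system gives a $T$-equivariant embedding $X\subset\mathbb P(V)$, with $T$ acting linearly on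
$$V=\bigoplus_{\chi\in\Xi}V_\chi,\qquad\Xi\subset M\text{ finite, all }V_\chi\ne0,$$
where $T$ acts on $V_\chi$ through $\chi$. Because the linear system is complete, $X$ lies in no hyperplane.

**Step 2: the differences $\chi-\chi'$ with $\chi,\chi'\in\Xi$ span $M_{\mathbb R}$.** This will make a certain cone pointed. If they did not span, some nonzero $\lambda\in N$ would be orthogonal to all of them. Then $\lambda(\mathbb G_m)$ would act on $V$ by scalars, hence trivially on $X$. But $\lambda(\mathbb G_m)$ is a nontrivial subgroup of $T\subset\mathrm{Aut}(X)$, which acts faithfully.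

**Step 3: compute generic limits.** The purpose is to read off a finite invariant of $\lambda$ from the geometry of $X$. Let $U\subset X$ be the set of $x=[\sum_\chi v_\chi]$ with all $v_\chi\ne0$. Each condition $v_\chi\ne0$ defines an open set, nonempty because $X$ lies in no hyperplane. As $X$ is irreducible, $U$ is open and nonempty. For $\lambda\in N$ let $\Xi_\lambda\subset\Xi$ be the set where $\langle\chi,\lambda\rangle$ is minimal. For $x\in U$ we have $\lambda(s)x=[\sum_\chi s^{\langle\chi,\lambda\rangle}v_\chi]$; dividing by the smallest power of $s$ gives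
$$\lim_{s\to0}\lambda(s)x=\Big[\sum_{\chi\in\Xi_\lambda}v_\chi\Big].\tag{3}$$
So if $\Xi_\lambda=\Xi_\mu$, the limits for $\lambda$ and $\mu$ agree at every point of $U$. If $\Xi_\lambda\neq\Xi_\mu$, they differ at every point of $U$, since the nonzero components are different.

**Step 4: the classes are permuted by $\gamma_*$.** Define $\lambda\sim\mu$ to mean $\Xi_\lambda=\Xi_\mu$. Since any two nonempty open subsets of $X$ meet, Step 3 shows that $\lambda\sim\mu$ if and only if the limits of $\lambda(s)x$ and $\mu(s)x$ coincide for all $x$ in some nonempty open subset of $X$. This description no longer mentions the embedding. Now $(\gamma_*\lambda)(s)\,\gamma x=\gamma\,\lambda(s)x$, hence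
$$\lim_{s\to0}(\gamma_*\lambda)(s)\,\gamma x=\gamma\lim_{s\to0}\lambda(s)x.$$
If the limits for $\lambda,\mu$ agree on an open set $W$, those for $\gamma_*\lambda,\gamma_*\mu$ agree on $\gamma W$, and conversely. So $\lambda\sim\mu\iff\gamma_*\lambda\sim\gamma_*\mu$. There are finitely many classes because $\Xi$ is finite. Hence $\gamma_*$ permutes a finite set of classes, and some power $B=\gamma_*^m$, $m\ge1$, maps each class onto itself.

**Step 5: a preserved pointed cone forces finite order.** Choose $\lambda_0\in N$ not orthogonal to any nonzero difference $\chi-\chi'$; finitely many proper subspaces do not cover $N$. Then $\Xi_{\lambda_0}=\{\chi_0\}$ is a singleton, and the class of $\lambda_0$ is $N\cap\sigma^\circ$ with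
$$\sigma^\circ=\{\lambda\in N_{\mathbb R}:\langle\chi_0,\lambda\rangle<\langle\chi,\lambda\rangle\ \ \forall\chi\in\Xi\setminus\{\chi_0\}\}.$$
This is a nonempty open rational cone. Its closure is $\sigma=\{\lambda:\langle\chi_0,\lambda\rangle\le\langle\chi,\lambda\rangle\ \forall\chi\in\Xi\}$, because $\lambda\in\sigma$ implies $\lambda+\varepsilon\lambda_0\in\sigma^\circ$ for $\varepsilon>0$. Since $B$ is linear and $B(N\cap\sigma^\circ)=N\cap\sigma^\circ$, clearing denominators gives $B(N_{\mathbb Q}\cap\sigma^\circ)=N_{\mathbb Q}\cap\sigma^\circ$. This set is dense in $\sigma$, so $B\sigma=\sigma$.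

The cone $\sigma$ is rational polyhedral and full-dimensional. It is pointed: if $\pm\lambda\in\sigma$, then all $\langle\chi,\lambda\rangle$ equal $\langle\chi_0,\lambda\rangle$, so $\lambda$ is orthogonal to all differences and $\lambda=0$ by Step 2. A cone of this kind is generated by its finitely many extremal rays, so the primitive vectors of $N$ on these rays span $N_{\mathbb R}$. As $B\in GL(N)$ preserves both $\sigma$ and $N$, it permutes these primitive vectors. Some power of $B$ fixes each of them, so it is the identity. Hence $\gamma_*$ has finite order. $\square$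

## 7. Every element of the affine part is tame

From now on $c(y)=gyg^{-1}$ again.

**Proposition 5.** Every element of $L$ is $c$-tame.

*Proof.* **Step 1: replace $c$ by a conjugation that preserves a maximal torus.** Lemma 4 needs a normalized torus, and $c$ need not provide one. Let $T$ be a maximal torus of $L$. Then $c(T)$ is also a maximal torus of $L$. Maximal tori are conjugate, so there is $u\in L$ with $u\,c(T)\,u^{-1}=T$. Put $c'=\mathrm{Int}(u)\circ c$. This is conjugation by $ug\in\mathrm{Aut}(X)$, and it preserves $T$ and $L$. By Lemma 4 with $\gamma=ug$, some power $c'^m$, $m\ge1$, is the identity on $T$. So every element of $T$ has a finite $c'$-orbit and is $c'$-tame.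

**Step 2: unipotent elements of $L$ are $c'$-tame.** The aim is the behavior seen in $\mathbb G_a^2$: linear algebra on the Lie algebra gives linear growth of heights. Embed $L\subset GL_N$ as a closed subgroup. Let $y\in L$ be unipotent, $Y=\log y$, which is nilpotent, and $\theta(s)=\exp(sY)$, a polynomial in $s$. Since $\theta(n)=y^n\in L$ for all $n\in\mathbb Z$ and $\mathbb Z$ is Zariski dense in $\mathbb G_a$, $\theta$ is a homomorphism $\mathbb G_a\to L$, and its derivative at $0$ is $Y\in\mathrm{Lie}(L)$.

The map $\theta_j=c'^j\circ\theta:\mathbb G_a\to L\subset GL_N$ is a homomorphism of algebraic groups, so $\theta_j(1)$ is unipotent. Put $Y_j=\log\theta_j(1)$. Then $\theta_j(n)=\exp(nY_j)$ for all $n\in\mathbb Z$, hence $\theta_j(s)=\exp(sY_j)$ for all $s$ by density. Differentiating at $0$ gives $Y_j=(dc')^jY$, where $dc'$ is the linear automorphism of $\mathrm{Lie}(L)$ induced by $c'$. At $s=1$ we get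
$$c'^j(y)=\exp(Y_j),\qquad Y_j=(dc')^jY.\tag{4}$$

Choose a basis of $\mathrm{Lie}(L)$ and a number field over which this basis, $Y$ and the matrix $R$ of $dc'$ are defined, and let $d=\dim L$. Let $|\cdot|_w$ be the maximum of the absolute values of the coordinates or entries at the place $w$. With $d_w=d$ at archimedean places and $d_w=1$ otherwise,
$$|R^jY|_w\le(d_w|R|_w)^j\,|Y|_w,\qquad\log^+|R^jY|_w\le j\log^+(d_w|R|_w)+\log^+|Y|_w.$$
The right side of the last inequality is $0$ for almost all $w$. Summing over $w$ with weights, the height of $Y_j$ as a point of affine space is $O(j+1)$. Passing from coordinates in $\mathrm{Lie}(L)$ to matrix entries is a linear map, so by Lemma 1 the same bound holds for $Y_j$ as a matrix. The map $\exp$ from the variety of nilpotent matrices to $GL_N$ is a morphism, so by Lemma 1 and (4) the height of $c'^j(y)$ in $GL_N$ is $O(j+1)$. The embedding $L\subset GL_N$ may be used to define $h_L^+$, and Lemma 1 for the inclusion $L\hookrightarrow G$ gives $h_G^+(c'^j(y))=O(j+1)$.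

**Step 3: $L$ is generated by $T$ and its unipotent elements.** This lets us combine Steps 1 and 2. Let $L^u$ be the subgroup generated by the unipotent elements of $L$. By Step 2 it is generated by images of homomorphisms $\mathbb G_a\to L$, so it is closed and connected. It is normal because conjugates of unipotent elements are unipotent. If the image of $x\in L$ in $L/L^u$ is unipotent, it equals the image of the unipotent Jordan factor $x_u$, because homomorphisms preserve Jordan decompositions; and $x_u\in L^u$. So $L/L^u$ has no nontrivial unipotent elements. Then it is a torus: a Borel subgroup of it is connected solvable with trivial unipotent part, so it is a torus, in particular nilpotent, and a connected linear group with a nilpotent Borel subgroup equals that subgroup. Maximal tori map onto maximal tori under quotients, so $T\to L/L^u$ is surjective and $L=T\,L^u$.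

**Step 4: conclude for $c'$ and return to $c$.** By Steps 1–3 and Lemma 3(1), every element of $L$ is $c'$-tame, in particular $u$. By Lemma 3(4), every element of $L$ is $c$-tame. $\square$

## 8. Elements over $A_t$, and Theorem A(2)

**Proposition 6.** If $y\in G$ and $\bar y\in A_t$, then $y$ is $c$-tame.

*Proof.* The point is to push $y$ down into $L$ by repeated differences and come back up with Lemma 3(2). Let $(\varphi^m-1)^r\bar y=0$. Put $y_0=y$ and $y_{i+1}=y_i^{-1}c^m(y_i)$. Then $\bar y_i=(\varphi^m-1)^i\bar y$, so $\bar y_r=0$ and $y_r\in L$. By Proposition 5, $y_r$ is $c$-tame, hence $c^m$-tame. Lemma 3(2), applied to $c^m$, shows successively that $y_{r-1},\dots,y_0=y$ are $c^m$-tame. By Lemma 3(3), $y$ is $c$-tame. $\square$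

*Proof of Theorem A(2).* Let $\bar h\in A_t$. The direct approach of Section 3 now works. By Proposition 6 the factors $c(h),\dots,c^n(h)$ of $h_n$ in (2) have heights bounded by a fixed polynomial in $n$. By Lemma 2 there are $C_1,D$ with $h_G^+(h_n)\le C_1n^D$, and $h_G^+(h_n^{-1})\le C_1n^D$ after enlarging $C_1$. Since $a+b\le2ab$ for $a,b\ge1$, Lemma 2 gives
$$h_X^+((gh)^nP)=h_X^+(h_n\,g^nP)\le C\big(h_G^+(h_n)+h_X^+(g^nP)\big)\le C_2\,n^D\,h_X^+(g^nP).$$
As $g^nP=h_n^{-1}(gh)^nP$, likewise $h_X^+(g^nP)\le C_2\,n^D\,h_X^+((gh)^nP)$. In short,
$$C_2^{-1}n^{-D}\,h_X^+(g^nP)\le h_X^+((gh)^nP)\le C_2n^D\,h_X^+(g^nP),\tag{5}$$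
with constants independent of $P$ and $n$. Taking $n$-th roots gives $\alpha_{gh}(P)=\alpha_g(P)$. If $G$ is affine, then $A=0$ and the hypothesis $\bar h\in A_t$ is automatic. $\square$

## 9. Conjugating $h$ into $A_t$, and Theorem A(1)

If $\bar h\notin A_t$, we change coordinates on $X$ by some $k\in G$, as on $E\times E$. For $k\in G$,
$$k^{-1}(gh)k=gh',\qquad h'=(g^{-1}k^{-1}g)\,h\,k=c^{-1}(k)^{-1}\,h\,k\in G,$$
and in $A$
$$\overline{h'}=\bar h+\psi(\bar k),\qquad\psi=1-\varphi^{-1}\in\mathrm{End}(A).\tag{6}$$
If $\psi$ is surjective we can make $\overline{h'}=0$. If $\varphi=1$, then $\psi=0$ and conjugation does nothing, but then $A_t=A$ and nothing is needed. The general case splits into these two behaviors.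

**Lemma 7.** For $g\in\mathrm{Aut}(X)$ and $h\in G$ there is $k\in G$ such that $k^{-1}(gh)k=gh'$ with $h'\in G$ and $\overline{h'}\in A_t$.

*Proof.* **Step 1: find the part of $A$ on which $\psi$ is surjective.** The abelian subvarieties $\psi^i(A)$ form a decreasing chain, which stabilizes: $A_2:=\psi^r(A)=\psi^{r+1}(A)=\cdots$ for some $r\ge1$. Then $\psi(A_2)=A_2$ and $\psi^r(A_2)=A_2$.

**Step 2: split $\bar h$ into a part in $A_t$ and a part in $A_2$.** As $\psi^r(\bar h)\in A_2=\psi^r(A_2)$, there is $b\in A_2$ with $\psi^r(b)=\psi^r(\bar h)$. So $a_1:=\bar h-b\in\ker\psi^r$. Since $\varphi-1=\varphi\psi$ and $\varphi$ commutes with $\psi$, also $(\varphi-1)^ra_1=\varphi^r\psi^ra_1=0$. Hence $a_1\in A_t$.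

**Step 3: remove the part in $A_2$ by conjugation.** Choose $\bar k\in A_2$ with $\psi(\bar k)=-b$ and lift it to a point $k\in G$. By (6), $\overline{h'}=\bar h-b=a_1\in A_t$. $\square$

*Proof of Theorem A(1).* Take $k,h'$ as in Lemma 7. By (5), applied to $g$ and $h'$, the heights $h_X^+((gh')^nP)$ and $h_X^+(g^nP)$ agree up to factors $C_2n^D$. Moreover $(gh)^nkP=k\,(gh')^nP$. By Lemma 1 for the automorphisms $k$ and $k^{-1}$ of $X$, $h_X^+(kQ)$ and $h_X^+(Q)$ agree up to a bounded factor. Since $h_X^+$ and $h_H^+$ are comparable, (1) follows. Taking $n$-th roots gives $\alpha_{gh}(kP)=\alpha_g(P)$ for all $P$. As $P\mapsto kP$ is a bijection of $X(\overline{\mathbb Q})$, the two sets of arithmetic degrees coincide. $\blacksquare$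

## 10. Automorphisms with the same action on $N^1(X)$: Theorem B

Let $K$ be the group of automorphisms acting trivially on $N^1(X)$. It is normal in $\mathrm{Aut}(X)$ and contains $G$.

**Lemma 8.** $K/G$ is finite.

*Proof.* We bound $K$ inside a Hilbert scheme. The scheme $\mathrm{Aut}(X)$ is open in $\mathrm{Hilb}(X\times X)$ via graphs. Let $H$ be ample and $y\in K$. The graph of $y$ is isomorphic to $X$ through $x\mapsto(x,y(x))$, and $H\boxtimes H$ pulls back to $H+y^*H$. Since $y^*H$ is numerically equivalent to $H$ and Euler characteristics of line bundles are numerically invariant (Kleiman), the Hilbert polynomial of the graph with respect to $H\boxtimes H$ is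
$$n\mapsto\chi(X,n(H+y^*H))=\chi(X,2nH),$$
which does not depend on $y$. The part of $\mathrm{Hilb}(X\times X)$ with a given Hilbert polynomial is projective (Grothendieck). So $K$ lies in an open subscheme of $\mathrm{Aut}(X)$ of finite type, and it meets only finitely many connected components of $\mathrm{Aut}(X)$, that is, finitely many cosets of $G$. $\square$

*Proof of Theorem B.* **Step 1: if $g^*=g'^*$, some power of $g'$ lies in the $G$-coset of the same power of $g$.** Write $g'=gy$ with $y=g^{-1}g'\in K$. Conjugation by $g$ acts on the finite group $K/G$ with some finite order $m_0$. As in (2), $g'^{m_0}=y_*\,g^{m_0}$ with $y_*\in K$, since $K$ is normal. Modulo $G$, $g^{m_0}$ commutes with $y_*$. With $e=|K/G|$ we have $y_*^e\in G$, so by normality of $G$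
$$g'^{m_0e}\in y_*^e\,g^{m_0e}\,G=g^{m_0e}\,G.$$

**Step 2: apply Theorem A to these powers.** Put $M=m_0e$. Theorem A(1) for $g^M$ and $g'^M\in g^MG$ gives $k\in G$ with $\alpha_{g'^M}(kP)=\alpha_{g^M}(P)$ for all $P$. Since the limit defining $\alpha_f$ exists, $\alpha_{f^M}=\alpha_f^M$. Hence $\alpha_{g'}(kP)=\alpha_g(P)$.

**Step 3: the general hypothesis.** If only $(g^m)^*=(g'^m)^*$, apply Steps 1 and 2 to $g^m$ and $g'^m$ and take $m$-th roots. $\blacksquare$

## 11. Translations on abelian varieties: Theorem C

Let $X=A$ be an abelian variety. Then $G=A$ acting by translations, and $L=0$. Write $g(x)=\varphi(x)+b$ with $\varphi$ a group automorphism. Since $g\,t_a\,g^{-1}=t_{\varphi(a)}$, conjugation by $g$ acts on $G=A$ as $\varphi$, in agreement with Section 2.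

*Proof of Theorem C.* If $a\in A_t$, then $\alpha_{gh}=\alpha_g$ by Theorem A(2). Conversely let $a\notin A_t$. We find a point where the arithmetic degrees differ.

**Step 1: reduce to $b\in A_t$.** The purpose is to make the orbit of $0$ under $g$ grow slowly. Apply Lemma 7 with $\varphi$ in the role of $g$ and $t_{\varphi^{-1}(b)}$ in the role of $h$; their product is our $g=\varphi\circ t_{\varphi^{-1}(b)}$. We get a translation $k$ with $k^{-1}gk=\varphi\circ t_{a_1}$ and $a_1\in A_t$. This is $x\mapsto\varphi(x)+\varphi(a_1)$ with $\varphi(a_1)\in A_t$. Since $k$ commutes with $h=t_a$, we have $k^{-1}(gh)k=(k^{-1}gk)h$. By Lemma 1, $\alpha_{k^{-1}fk}(P)=\alpha_f(kP)$ for any automorphism $f$. So replacing $(g,gh)$ by $(k^{-1}gk,k^{-1}ghk)$ changes neither $\varphi$ nor $a$ nor the truth of "$\alpha_{gh}=\alpha_g$". We may therefore assume $b\in A_t$.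

**Step 2: the two orbits of $0$.** We have $gh(x)=\varphi(x)+d$ with $d=\varphi(a)+b$, hence
$$g^n(0)=\sum_{i<n}\varphi^i(b),\qquad(gh)^n(0)=s_n:=\sum_{i<n}\varphi^i(d).$$
Here $d\notin A_t$, because $A_t$ is a subgroup with $\varphi(A_t)=A_t$, $b\in A_t$ and $a\notin A_t$. By Proposition 6 the heights of $\varphi^i(b)$ are polynomially bounded in $i$. By Lemma 2 so are those of the sums $g^n(0)$. Thus $\alpha_g(0)=1$.

**Step 3: if $\alpha_{gh}(0)=1$, then $\varphi$ has spectral radius at most $1$ on a finitely generated group.** Suppose $\alpha_{gh}(0)=1$. Let $q=\hat h^{1/2}$, where $\hat h$ is the Néron–Tate height of a symmetric ample divisor. As $\hat h$ is a positive semidefinite quadratic form, $q$ satisfies the triangle inequality. It differs from a Weil height only by squaring and a bounded term, so $\limsup q(s_n)^{1/n}\le1$. From $\varphi^nd=s_{n+1}-s_n$ we get $q(\varphi^nd)\le q(s_{n+1})+q(s_n)$, so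
$$\limsup_{n\to\infty}q(\varphi^nd)^{1/n}\le1.$$
Let $F$ be a number field of definition of $A,\varphi,d$, and let $\Lambda$ be the image of $\mathbb Z[\varphi]d$ in $A(F)/\mathrm{tors}$. By Mordell–Weil, $\Lambda$ is a finitely generated free group, and $q$ is a norm on $\Lambda_{\mathbb R}$. For $\lambda=\sum_jc_j\varphi^jd$ in $\Lambda$ we have $q(\varphi^n\lambda)\le\sum_j|c_j|\,q(\varphi^{n+j}d)$, so $\limsup q(\varphi^n\lambda)^{1/n}\le1$. Applying this to a basis of $\Lambda$, the operator norms of $\varphi^n$ on $\Lambda_{\mathbb R}$ satisfy the same bound. So $\varphi|_{\Lambda_{\mathbb R}}$ has spectral radius $\le1$.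

**Step 4: this puts $d$ into $A_t$.** If $\Lambda=0$, put $m=r=1$ below. Otherwise $\varphi$ is injective on $A(F)/\mathrm{tors}$, hence on $\Lambda$, and its characteristic polynomial on $\Lambda$ is monic with integer coefficients. So its eigenvalues are nonzero algebraic integers all of whose conjugates have absolute value $\le1$. By Kronecker's theorem they are roots of unity. Choose $m\ge1$ such that all their $m$-th powers are $1$. Then $\varphi^m-1$ is nilpotent on $\Lambda$, so $(\varphi^m-1)^r\Lambda=0$ for some $r\ge1$. In all cases $(\varphi^m-1)^rd$ is torsion, say in $A[e]$ with $e\ge1$. Let $M\ge1$ be a multiple of $m$ and of the order of $\varphi$ on the finite group $A[e]$. Since $\varphi^M-1$ is a multiple of $\varphi^m-1$ in $\mathbb Z[\varphi]$, we have $(\varphi^M-1)^rd\in A[e]$. Since $\varphi^M-1$ kills $A[e]$, we get $(\varphi^M-1)^{r+1}d=0$. So $d\in A_t$, contrary to Step 2.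

Hence $\alpha_{gh}(0)>1=\alpha_g(0)$, and the functions $\alpha_{gh}$ and $\alpha_g$ differ. An instance of this is $A=E\times E$ with $\varphi=g=\begin{pmatrix}2&1\\1&1\end{pmatrix}$ and any non-torsion $a$: by Section 2, $A_t=A_{\rm tors}$, so $a\notin A_t$. Here $b=0$, so no reduction is needed, and $\alpha_g(0)=1<\alpha_{gh}(0)$. So $k=1$ is not always possible in Theorem A(1), although a suitable translation $k$ makes the two functions agree and their sets of values are equal. $\blacksquare$
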